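# Transitivity on $k$-faces forces transitivity on vertices when $d-k\ge 27$

## Theorem A, its corollaries, and what they say

**Theorem A.** Let $2\le k\le d-27$, let $\Gamma\subset \mathrm O(\mathbb R^d)$ be finite, and let $P$ be a $\Gamma$-invariant $d$-polytope such that $\Gamma$ is transitive on the $k$-faces of $P$. Then either $\Gamma$ is transitive on the vertices of $P$, or $P$ is a cube centered at $0$.

**Corollary B.** If $2\le k\le d-27$, every $d$-polytope transitive on $k$-faces is vertex-transitive. Hence for fixed $k\ge 2$ there are no $d$-polytopes with $d\ge k+27$ that are $k$-face-transitive but neither vertex- nor facet-transitive.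

**Corollary C.** If $26\le k\le d-3$, every $k$-face-transitive $d$-polytope is facet-transitive. Hence a polytope transitive on $k$-faces, $2\le k\le d-3$, but neither vertex- nor facet-transitive, has $k\le 25$ and $d\le k+26\le 51$.

Let us unpack this. A $d$-polytope is the convex hull of finitely many points that affinely span $\mathbb R^d$; its faces of dimension $0$, $1$ and $d-1$ are its vertices, edges and facets. The group $\mathrm{Aut}(P)\subset\mathrm O(\mathbb R^d)$ consists of the linear isometries that map $P$ to itself. It is finite: an element that fixes all vertices fixes their affine span, which is everything, so $\mathrm{Aut}(P)$ embeds in the permutations of the vertices. We call $P$ transitive on $j$-faces if $\mathrm{Aut}(P)$ acts transitively on its $j$-dimensional faces.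

The question behind the theorem comes from Frank Göring and Martin Winter, "The Edge-transitive Polytopes that are not Vertex-transitive", arXiv:2005.14285 (2020). It is known that in dimension $d\ge4$, edge-transitivity implies vertex-transitivity. What about transitivity on faces of a middle dimension? Fix $k\ge2$. Are there, for arbitrarily large $d\ge k+3$, $d$-polytopes that are transitive on $k$-faces but neither on vertices nor on facets? The condition $2\le k\le d-3$ is symmetric under polar duality, which exchanges $k$ with $d-1-k$ and vertices with facets.

Corollary B answers: no. Corollary C adds that over all pairs $(k,d)$ with $2\le k\le d-3$ together, only finitely many can occur. Whether any does occur in the remaining finite range is not decided here.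

Theorem A speaks of a group $\Gamma$ that may be smaller than $\mathrm{Aut}(P)$. This generality is needed for the duality argument, and it is the reason why the cube appears as an exception.

## Three examples: the cube with half its group, the rhombic dodecahedron, Gosset's polytope

**Example 1 (the cube alternative occurs).** Let $\Gamma$ be the group of signed permutations of $\mathbb R^d$ with an even number of sign changes, acting on $[-1,1]^d$. A $k$-face is given by a set $S$ of $d-k$ coordinates and a choice of sign on each; the other $k$ coordinates are free. A permutation moves $S$ to any other set of the same size, and sign changes on $S$ then produce any signs. If the number of changes is odd, change the sign of one free coordinate as well; this does not alter the face. So $\Gamma$ is transitive on $k$-faces for $1\le k\le d-1$. But the parity of the number of minus signs of a vertex is invariant, so $\Gamma$ has two orbits of vertices.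

**Example 2 (rhombic dodecahedron; $d=3$, $k=1$).** Take the convex hull of the points $(\pm1,\pm1,\pm1)$ and the points $(\pm2,0,0)$, $(0,\pm2,0)$, $(0,0,\pm2)$. Its $24$ edges join a sign vector to a neighboring axis point, for example $(1,1,1)$ to $(2,0,0)$. The group of signed permutations is transitive on pairs (sign vector, axis), hence on edges. There are two orbits of vertices: those of norm $\sqrt3$, where three edges meet, and those of norm $2$, where four meet. This is outside the range of Theorem A, but it is small enough to compute with, and we shall test each notion on it.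

**Example 3 ($27$ cannot be replaced by $6$).** Gosset's polytope $4_{21}\subset\mathbb R^8$ has two orbits of facets ($17280$ simplices and $2160$ cross-polytopes), while $W(E_8)$ is transitive on its $483840$ five-dimensional faces (Coxeter, *Regular Polytopes*, Ch. XI). Its polar is therefore transitive on faces of dimension $8-1-5=2$, so $k=2=d-6$, but not on vertices. The polar is facet-transitive, so it is not an example of the kind asked for.

## Deducing the corollaries

**Lemma 1.** If a group $\Gamma$ of linear isometries preserves a cube centered at $0$ and is transitive on its $k$-faces for some $0\le k\le d-1$, then $\Gamma$ fixes no vector $b\ne0$.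

*Proof.* Let $\epsilon_1,\dots,\epsilon_d$ be the orthonormal basis along the edges. The centers of the $k$-faces are the vectors $\lambda\sum_{i\in S}\pm\epsilon_i$ with $|S|=d-k\ge1$, where $\lambda>0$ is half the edge length. If $\Gamma$ fixes $b$, then $\langle b,\cdot\rangle$ is constant on these centers, because they form one orbit. Changing a single sign, at $i\in S$, shows $\langle b,\epsilon_i\rangle=0$. Every $i$ lies in some $S$, so $b=0$. $\square$

*Proof of Corollary B from Theorem A.* Take $\Gamma=\mathrm{Aut}(P)$. Either $\Gamma$ is transitive on vertices, or $P$ is a cube centered at $0$; then $\mathrm{Aut}(P)$ contains all sign changes along the edge directions, so $P$ is vertex-transitive too. $\square$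

*Proof of Corollary C from Theorem A.* Let $\Gamma=\mathrm{Aut}(P)$ and let $b$ be the average of the vertices of $P$ (the vertex centroid). It is fixed by $\Gamma$ and lies in the interior of $P$, so $P-b$ is $\Gamma$-invariant and has a polar polytope $Q=(P-b)^\circ$, again $\Gamma$-invariant. The $k$-faces of $P$ correspond to the faces of $Q$ of dimension $k'=d-1-k$, compatibly with $\Gamma$. Here $k'\ge2$ because $k\le d-3$, and $d-k'=k+1\ge27$. So Theorem A applies to $Q$. Either $\Gamma$ is transitive on the vertices of $Q$, that is, on the facets of $P$; or $Q$ is a cube centered at $0$. In the second case Lemma 1, applied to $Q$ and $k'$, gives $b=0$, so $P$ is the polar of a cube centered at $0$: a regular cross-polytope centered at $0$, which is facet-transitive.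

For the last sentence of C: if $P$ is neither vertex- nor facet-transitive, then $k\ge d-26$ by Corollary B and $k\le25$ by what was just shown. $\square$

## Textbook facts used in the proof

Throughout, "a $j$-face" means a face of dimension $j$.

**Fact 1 (faces).** For $i\le j\le d$, every $i$-face of a $d$-polytope lies in a $j$-face, and every $j$-face contains an $i$-face. In an $n$-polytope $Q$ each $(n-2)$-face lies in exactly two facets; two facets that meet in an $(n-2)$-face are called adjacent. An $n$-polytope has at least $n+1$ facets, and with exactly $n+1$ facets it is a simplex.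

**Fact 2 (a test for adjacency).** If a point $x$ of an $n$-polytope $Q$ lies in exactly two facets, and their normals are linearly independent, then these facets are adjacent. Indeed, the smallest face $G$ containing $x$ has as directions exactly the vectors orthogonal to the normals of the facets through $x$, so $\dim G=n-2$.

**Fact 3 (tangent cones).** Let $E$ be a $j$-face of $P$ and $y$ a relative interior point of $E$. The tangent cone $T=\{t(x-y):x\in P,\ t\ge0\}$ depends only on $E$ and contains the linear space of directions of $E$. Modulo this space it is a pointed polyhedral cone of full dimension $d-j$, whose $q$-dimensional faces correspond to the $(j+q)$-faces of $P$ containing $E$.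

**Fact 4 (cones).** A pointed polyhedral cone is generated by its extreme rays, and there is a vector that has positive inner product with every nonzero element of the cone.

**Fact 5 (Minkowski's relation).** If a polytope has outer unit facet normals $N_i$ and facet volumes $a_i>0$, then $\sum_i a_iN_i=0$. (For a constant vector field $v$ the divergence theorem gives $\sum_i a_i\langle N_i,v\rangle=0$.)

**Fact 6 (negative inner products).** At most $n+1$ vectors in $\mathbb R^n$ have pairwise negative inner products. For suppose $v_0,\dots,v_{n+1}$ do. The vectors $v_1,\dots,v_{n+1}$ are dependent, so there are disjoint sets $I,J$ of indices, not both empty, and positive numbers with $x:=\sum_{I}a_iv_i=\sum_Jb_jv_j$. Then $|x|^2=\sum a_ib_j\langle v_i,v_j\rangle\le0$, so $x=0$. If, say, $I\neq\emptyset$, pairing with $v_0$ gives $0=\sum_I a_i\langle v_i,v_0\rangle<0$, a contradiction.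

**Definition (dihedral angle).** Let $F,F'$ be facets of a polytope $Q$ that meet in a codimension-$2$ face $E$ of $Q$. Let $u,u'$ be the unit vectors orthogonal to $E$, in the directions of $F$ and $F'$ respectively, pointing from $E$ into $F$ and into $F'$. The dihedral angle of $Q$ at $E$ is the angle $\delta\in(0,\pi)$ between $u$ and $u'$.

The outer unit normals of $F$ and $F'$ are $-(u'-\cos\delta\,u)/\sin\delta$ and $-(u-\cos\delta\,u')/\sin\delta$. Their inner product is $(\cos\delta-\cos\delta-\cos\delta+\cos^3\delta)/\sin^2\delta=-\cos\delta$. We shall use this several times: an acute dihedral angle means a negative product of outer normals. For a square, $\delta=\pi/2$; for the rhombus with vertices $(\pm2,0),(0,\pm1)$, whose four edges form one orbit, the angles at $(\pm 2,0)$ are acute and those at $(0,\pm1)$ obtuse.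

## Counting vertices by orbit, and what counting cannot see

From here to the end we prove Theorem A.

**Setting up the proof.** First we move the center to $0$. The vertex centroid $b$ of $P$ is fixed by $\Gamma$, so $P-b$ is again $\Gamma$-invariant with $\Gamma$ transitive on $k$-faces. We replace $P$ by $P-b$; now $0$ is the vertex centroid and lies in $\operatorname{int}P$. We assume that $\Gamma$ is *not* transitive on vertices, and show that $P$ is a cube. Its vertex centroid is $0$, so it is then centered at $0$; and Lemma 1 shows that $b=0$, so the original polytope was this cube.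

Throughout, $E,F,H,K$ denote faces of dimension $k-1$, $k$, $k+1$, $k+2$ respectively.

The sensible first approach is to count. If there are several orbits of vertices, then all $k$-faces contain equally many vertices of each kind, and this might already be contradictory. For simplices it is.

**Step 0. No $(k+1)$-face $H$ is a simplex.** The purpose of this step is to exploit counting as far as it goes. Every vertex lies in a $k$-face. So, by transitivity, each orbit of vertices meets every $k$-face, and it meets all of them in the same positive number of vertices. Suppose $H$ is a simplex. It contains a $k$-face, hence vertices $v,w$ from different orbits. The facet of $H$ opposite $v$ contains one vertex fewer from the orbit of $v$ than $H$ does. The facet opposite $w$ contains as many as $H$ does. Both facets are $k$-faces of $P$, a contradiction.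

So a simplicial polytope that is $k$-face-transitive with $k\le d-2$ is vertex-transitive, at no cost. But the argument removes one vertex from $H$ and needs the rest to be a facet, and this is special to simplices. In Example 1 counting sees nothing at all: every $j$-face of the cube with $j\ge1$ contains $2^{j-1}$ vertices from each of the two orbits. Since the cube really is an exception to vertex-transitivity of $\Gamma$, the proof has to let it through. It must therefore recognize cubes, and we do this metrically, by finding right angles.

## Projections of the origin and the numbers $R$, $e_E$, $h_H$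

**Definition.** For a face $Q$ of $P$, let $\operatorname{dir}Q$ be the linear space parallel to $\operatorname{aff}Q$, and let $o_Q$ be the orthogonal projection of $0$ to $\operatorname{aff}Q$.

Let $Q\subset Q'$. Both $o_Q$ and $o_{Q'}$ are orthogonal to $\operatorname{dir}Q$, so $o_Q-o_{Q'}\perp\operatorname{dir}Q$: the point $o_Q$ is also the projection of $o_{Q'}$ to $\operatorname{aff}Q$. Since $o_{Q'}\perp\operatorname{dir}Q'$ and $o_Q-o_{Q'}\in\operatorname{dir}Q'$,
$$|o_Q|^2=|o_{Q'}|^2+|o_Q-o_{Q'}|^2. \tag{1}$$
The same argument with $o_{Q''}$ in place of $0$ gives the Pythagorean relation $|o_Q-o_{Q''}|^2=|o_Q-o_{Q'}|^2+|o_{Q'}-o_{Q''}|^2$ for $Q\subset Q'\subset Q''$. Finally $o_{gQ}=g\,o_Q$ for $g\in\Gamma$. Hence $R:=|o_F|$ is the same for all $k$-faces $F$. By (1), the distance from $o_F$ to $o_Q$ then depends only on $Q$, for any $Q$ comparable with $F$. All our numbers come from this remark.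

For the cube $[-1,1]^d$ the point $o_Q$ is the center of $Q$, and $R^2=d-k$. For the rhombic dodecahedron and the edge $F$ from $(1,1,1)$ to $(2,0,0)$ one finds $o_F=(\frac43,\frac23,\frac23)$: it equals $(1,1,1)+\frac13(1,-1,-1)$ and is orthogonal to $(1,-1,-1)$. So $R^2=\frac83$.

For a general polytope $o_Q$ need not lie in $Q$. The next step shows that for $k$-faces it does.

**Step 1. $o_F\in\operatorname{relint}F$ for every $F$.** This gives every $k$-face a center, from which we can measure. Let $y$ minimize $|x|$ over the union of all $k$-faces. Then $y\ne0$, since $0\in\operatorname{int}P$ and $k$-faces lie in the boundary. Let $y\in\operatorname{relint}E'$ with $\dim E'=j\le k$, and suppose $j<k$. By Facts 3 and 4 the tangent cone $T$ of $P$ at $y$ is generated by the tangent cones at $y$ of the $(j+1)$-faces $Q\supset E'$: modulo $\operatorname{dir}E'$ they give the extreme rays, and each of them contains $\operatorname{dir}E'$. Each such $Q$ lies in a $k$-face, so $|x|\ge|y|$ on $Q$. As $Q$ is convex and contains $y$, the point $y$ is the nearest point of $Q$ to $0$, whence $\langle x-y,y\rangle\ge0$ for $x\in Q$. It follows that $\langle v,y\rangle\ge0$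 for all $v\in T$. But $-y=0-y\in T$ because $0\in P$, and $\langle-y,y\rangle<0$, a contradiction.

So $j=k$: the point $y$ lies in the relative interior of a $k$-face $F'$ and minimizes the norm on it. A minimum of the convex function $|x|^2$ in the relative interior is a minimum on $\operatorname{aff}F'$, so $y=o_{F'}$. By transitivity the claim holds for all $F$.

For $E\subset F$ let $u_{E,F}\in\operatorname{dir}F\cap(\operatorname{dir}E)^\perp$ be the unit vector pointing from $E$ into $F$. The vector $o_F-o_E$ lies in this line and, by Step 1, points into $F$. Together with (1) this gives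
$$o_F=o_E+e_E\,u_{E,F},\qquad e_E:=\sqrt{|o_E|^2-R^2}>0, \tag{2}$$
and $e_E$ depends only on $E$, not on $F$. Clearly $e_{gE}=e_E$ for $g\in\Gamma$.

In the cube $[-1,1]^d$ every $e_E=1$. In the rhombic dodecahedron ($E$ is a vertex) $e_E^2=3-\frac83=\frac13$ at the vertices of norm $\sqrt3$, and $e_E^2=4-\frac83=\frac43$ at those of norm $2$.

**Step 2. Dihedral angles of $(k+1)$-faces.** Here we express the angles of $H$ through $e_E$ and one number attached to $H$. For $F\subset H$ put $h_H:=|o_H-o_F|=\sqrt{R^2-|o_H|^2}$, which is independent of $F$. Let $E\subset H$, let $F,F'$ be the two facets of $H$ containing $E$, let $u=u_{E,F}$, $u'=u_{E,F'}$, and let $\delta$ be the angle between them, the dihedral angle of $H$ at $E$. The vector $w:=o_H-o_E$ lies in $\operatorname{dir}H\cap(\operatorname{dir}E)^\perp=\operatorname{span}(u,u')$. Since $o_F=o_E+e_Eu$ is the projection of $o_H$ to $\operatorname{aff}F$, we have $w-e_Eu\perp u$, so $\langle w,u\rangle=e_E$, and likewise $\langle w,u'\rangle=e_E$. Hence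
$$w=\frac{e_E}{1+\cos\delta}\,(u+u'),\qquad |w|^2=\frac{2e_E^2}{1+\cos\delta},\qquad h_H^2=|w|^2-e_E^2=e_E^2\,\frac{1-\cos\delta}{1+\cos\delta}.$$
So $h_H>0$, and solving for $\cos\delta$,
$$\cos\delta=\frac{e_E^2-h_H^2}{e_E^2+h_H^2}. \tag{3}$$
Moreover $o_H-o_F=w-e_Eu=\frac{e_E}{1+\cos\delta}(u'-\cos\delta\,u)$. The vector $u'-\cos\delta\,u$ is orthogonal to $\operatorname{dir}F$ and points into $H$. Every facet $F$ of $H$ contains some $E$, so $o_H$ lies strictly on the inner side of every facet of $H$, at distance $h_H$ from each facet hyperplane. Hence $o_H\in\operatorname{relint}H$, and $H$ contains the ball of $\operatorname{aff}H$ of radius $h_H$ about $o_H$.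

In the rhombic dodecahedron the $2$-face $H$ with center $o_H=(1,1,0)$ has $h_H^2=\frac83-2=\frac23$. Formula (3) gives $\cos\delta=(\frac13-\frac23)/(\frac13+\frac23)=-\frac13$ at $(1,1,1)$ and $\cos\delta=(\frac43-\frac23)/(\frac43+\frac23)=\frac13$ at $(2,0,0)$: the obtuse and the acute angle of the rhombus.

**Step 3. With $e_0:=\min_Ee_E$ we have $h_H\ge e_0$ for all $H$.** By (3) this says that the dihedral angles at the faces $E$ with smallest $e_E$ are never acute; it is here that Step 0 is used. Suppose $h:=h_H<e_0$. The outer unit facet normals of $H$ are $n_F=(o_F-o_H)/h$. By (3), $\cos\delta>0$ at every $E\subset H$, so adjacent facets satisfy $\langle n_F,n_{F'}\rangle=-\cos\delta<0$.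

We claim that *all* pairs of facets of $H$ have negative product. Choose $F\ne F'$ with $c=\langle n_F,n_{F'}\rangle$ maximal. Then $c<1$, since different facets have different outer normals. Also $c>-1$: otherwise all pairs have product $-1$, which is impossible for three or more unit vectors. Put $z=\frac h{1+c}(n_F+n_{F'})$. Then $\langle z,n_F\rangle=\langle z,n_{F'}\rangle=h$, and by maximality of $c$, for every other facet $F''$,
$$\langle z,n_{F''}\rangle\le\frac{2c}{1+c}\,h<h,$$
the last because $2c<1+c$. So $o_H+z$ satisfies all facet inequalities $\langle x-o_H,n\rangle\le h$ of $H$, with equality exactly for $F$ and $F'$. It is a point of $H$ lying in exactly these two facets. By Fact 2 they are adjacent, so $c<0$, and the claim follows.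

By Fact 6 in the $(k+1)$-dimensional space $\operatorname{dir}H$, the face $H$ has at most $k+2$ facets, so it is a simplex. This contradicts Step 0.

## Minimal faces and cones with obtuse $2$-faces

What now? One would like all angles of all $H$ to be at least $\pi/2$. That fails in general: the rhombi of Example 2 have acute angles at the vertices of norm $2$. Step 3 gives information only at the $E$ with $e_E=e_0$. What makes this enough is that, by transitivity, every $F$ contains such an $E$. First we need a lemma that turns obtuse angles into combinatorics.

**Lemma 2.** Let $C\subset\mathbb R^m$ be a pointed full-dimensional polyhedral cone with unit extreme generators $u_1,\dots,u_N$. Suppose $\langle u_i,u_j\rangle\le0$ whenever $u_i,u_j$ span a $2$-face of $C$. Then $N=m$, $C$ is simplicial, and $\langle u_i,u_j\rangle\le0$ for all $i\ne j$.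

For instance, the cone over a square pyramid's apex, with four rays $(\pm1,0,t),(0,\pm1,t)$, $t>0$, has products $t^2>0$ between neighbors, as the lemma requires of a non-simplicial cone.

*Proof.* Fix $i\ne j$. Since $\mathbb R_+u_i$ is a face of $C$, there is a linear functional that is nonnegative on $C$ and vanishes, within $C$, only on $\mathbb R_+u_i$. It descends to the quotient cone $\bar C=(C+\mathbb Ru_i)/\mathbb Ru_i$ and is positive there off $0$, so $\bar C$ is pointed. An extreme ray of $\bar C$ is the zero set in $\bar C$ of a functional that is nonnegative on $\bar C$. Pulled back to $C$, this functional vanishes at $u_i$, and its zero set in $C$ is a face that contains $u_i$ and has dimension $2$. So the extreme rays of $\bar C$ are generated by images of vectors $u_l$ that span a $2$-face of $C$ together with $u_i$; call these $u_l$ adjacent to $u_i$. Hence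
$$u_j=t\,u_i+\sum_lc_lu_l,\qquad t\in\mathbb R,\ c_l\ge0,$$
the sum over the $u_l$ adjacent to $u_i$. If $t>0$, then $u_j$ is the sum of $tu_i\in C$ and another element of $C$. Since $u_j$ spans an extreme ray, $u_i\in\mathbb R_+u_j$, which is false. So $t\le0$, and $\langle u_i,u_j\rangle=t+\sum_lc_l\langle u_i,u_l\rangle\le0$.

It remains to show linear independence. A nontrivial relation can be written $x:=\sum_{i\in I}a_iu_i=\sum_{j\in J}b_ju_j$ with $I\cap J=\emptyset$, not both empty, and $a_i,b_j>0$. Then $|x|^2=\sum a_ib_j\langle u_i,u_j\rangle\le0$, so $x=0$. Pairing both expressions with a vector $y$ satisfying $\langle y,u_i\rangle>0$ for all $i$ (Fact 4) forces $I=J=\emptyset$, a contradiction. So the $u_i$ are independent, and since $C$ is full-dimensional, $N=m$ and $C$ is simplicial. $\square$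

**Step 4. The cone of $P$ along a minimal $E$ is simplicial.** This gives us complete control of the faces through certain $E$. Call $E$ minimal if $e_E=e_0$. Some $k$-face contains a minimal $E$, so by transitivity every $F$ contains one. Let $E$ be minimal and put $m:=d-k+1\ge28$. The tangent cone of $P$ along $E$, modulo $\operatorname{dir}E$, is a pointed full-dimensional cone in $(\operatorname{dir}E)^\perp\cong\mathbb R^m$. By Fact 3 its extreme rays are spanned by the $u_{E,F}$ with $F\supset E$, and its $2$-faces correspond to the $H\supset E$. Two generators spanning a $2$-face have inner product $\cos\delta=(e_0^2-h_H^2)/(e_0^2+h_H^2)\le0$, by (3) and Step 3. Lemma 2 gives: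

- exactly $m$ $k$-faces $F_1,\dots,F_m$ contain $E$, and their vectors $u_1,\dots,u_m$ are linearly independent;
- $\langle u_i,u_j\rangle=-a_{ij}$ with $a_{ij}\ge0$ for $i\neq j$;
- every $q$-subset of the $u_i$ corresponds to a $(k-1+q)$-face of $P$ containing $E$.

In Example 2 the minimal $E$ are the vertices of norm $\sqrt3$; there $m=3$ edges meet, with $a_{ij}=\frac13$. At the other vertices four edges meet, and the cone is not simplicial. So the choice of a minimal $E$ matters.

**Step 5. Every $(k+2)$-face $K$ has all dihedral angles $\ge\pi/2$.** This is the advantage of going up one dimension: the codimension-$2$ faces of $K$ are the $F$, and each of them contains a minimal $E$. Let $F\subset K$, let $H_1,H_2$ be the two facets of $K$ containing $F$, and let $v_i\in\operatorname{dir}H_i\cap(\operatorname{dir}F)^\perp$ be the unit vector pointing into $H_i$. Take a minimal $E\subset F$. In Step 4, let $F$ correspond to $u_0$ (one of the $m$ vectors, renamed) and $H_i$ to $\{u_0,u_i\}$. The vector $u_i-\langle u_i,u_0\rangle u_0$ lies in $\operatorname{dir}H_i$, is nonzero, orthogonal to $\operatorname{dir}E$ and to $u_0$, hence to $\operatorname{dir}F$,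 and points into $H_i$. So $v_i$ is a positive multiple of it. Now
$$\langle u_1-\langle u_1,u_0\rangle u_0,\;u_2-\langle u_2,u_0\rangle u_0\rangle=\langle u_1,u_2\rangle-\langle u_1,u_0\rangle\langle u_2,u_0\rangle\le0,$$
since $\langle u_1,u_2\rangle\le 0$ and the other two factors are both $\le0$. So the dihedral angle $\theta=\angle(v_1,v_2)$ of $K$ at $F$ is at least $\pi/2$. (In Example 2, where $K=P$, adjacent facets have normals such as $(1,1,0)/\sqrt2$ and $(1,0,1)/\sqrt2$ with product $\frac12$, so $\theta=120^\circ$.)

## The metric shape of a $(k+2)$-face

**Step 6. Every $K$ has a center $o_K$, its facets lie at comparable distances from it, and their normals are well separated.** The aim is to obtain bounds for the facet distances and normals of $K$ in terms of one ratio, $g_K/e_0$.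

*The center.* For $F\subset K$ let $g=g_K:=|o_K-o_F|=\sqrt{R^2-|o_K|^2}$, independent of $F$. Let $H_1,H_2,v_1,v_2,\theta$ be as in Step 5 and write $h_i=h_{H_i}$. By Step 2, $o_{H_i}=o_F+h_iv_i$. The vector $z=o_K-o_F$ lies in $\operatorname{dir}K\cap(\operatorname{dir}F)^\perp=\operatorname{span}(v_1,v_2)$ and has length $g$. Since $o_{H_i}$ is the projection of $o_K$ to $\operatorname{aff}H_i$, we have $\langle z,v_i\rangle=h_i$. Put $\kappa=\cos\theta\le0$. Solving for $z$,
$$z=\frac{h_1-\kappa h_2}{1-\kappa^2}\,v_1+\frac{h_2-\kappa h_1}{1-\kappa^2}\,v_2,$$
and both coefficients are positive, because $h_1,h_2>0$ and $\kappa\le0$. This is where Step 5 enters. So $z$ is in the interior of the cone spanned by $v_1,v_2$.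

Moreover $o_K-o_{H_1}=z-h_1v_1$ is the component of $z$ orthogonal to $v_1$, that is, a positive multiple of $v_2-\kappa v_1$, which is orthogonal to $\operatorname{dir}H_1$ and points into $K$. The same holds with $1$ and $2$ exchanged. Every facet of $K$ contains some $F$, so $o_K$ is strictly on the inner side of every facet, and $o_K\in\operatorname{relint}K$. The distance to the facet $H$ is
$$\rho_H=\sqrt{g^2-h_H^2}>0,$$
and the outer unit normal is $N_H=(o_H-o_K)/\rho_H$.

*Bounds for distances.* Put $\beta_H:=\arccos(h_H/g)\in(0,\pi/2)$, so that $\rho_H=g\sin\beta_H$ and $\angle(z,v_i)=\beta_{H_i}$. As $z$ lies between $v_1$ and $v_2$,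
$$\beta_{H_1}+\beta_{H_2}=\theta\ge\pi/2 \quad\text{for adjacent facets } H_1,H_2 \text{ of } K.$$
Let $\beta^*=\arccos(e_0/g)$. By Step 3, $\beta_H\le\beta^*$ for all $H\subset K$. Every $H$ has an adjacent facet, so $\beta_H\ge\pi/2-\beta^*$. Taking sines and multiplying by $g$,
$$e_0\le\rho_H\le\sqrt{g^2-e_0^2}. \tag{4}$$

*Separation of normals.* By Step 2, $H$ contains the ball of $\operatorname{aff}H$ with center $o_H$ and radius $h_H$. So the cone with apex $o_K$ over $H$ contains the circular cone about $N_H$ of half-angle
$$\arctan\frac{h_H}{\rho_H}=\arctan\cot\beta_H=\frac\pi2-\beta_H\ge\frac\pi2-\beta^*.$$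
Cones over different facets have disjoint interiors, since a ray from $o_K\in\operatorname{relint}K$ leaves $K$ at one point. If the angle between $N_H$ and $N_{H'}$ were less than $2(\frac\pi2-\beta^*)\le\pi$, the bisecting direction would lie in the interior of both circular cones. Hence $\angle(N_H,N_{H'})\ge\pi-2\beta^*$. As $\cos(\pi-2\beta^*)=1-2\cos^2\beta^*$,
$$\langle N_H,N_{H'}\rangle\le1-\frac{2e_0^2}{g^2}\qquad\text{for all }H\ne H'. \tag{5}$$
Finally, by Step 5,
$$\langle N_H,N_{H'}\rangle=-\cos\theta\ge0\qquad\text{if }H,H'\text{ are adjacent in }K. \tag{6}$$

Compare the two models. For the cube $[-1,1]^d$ we have $e_0=1$ and $g^2=R^2-|o_K|^2=(d-k)-(d-k-2)=2$. So (4) reads $1\le\rho_H\le1$ and (5) reads $\langle N_H,N_{H'}\rangle\le0$: both are sharp. For the rhombic dodecahedron $g^2=\frac83=8e_0^2$, so (4) and (5) are weak, and indeed $K$ is not a box. This suggests what to look for: a $K$ with $g_K^2/e_0^2$ close to $2$.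

## The role of the codimension: one $K$ that is a box

**Step 7. There is a $K$ with $g_K^2<\frac94e_0^2$.** Here, and only here, $d-k\ge27$ is used. The reason is simple: many vectors with pairwise nonpositive products must be nearly orthogonal on average. Take a minimal $E$ and the vectors $u_1,\dots,u_m$ of Step 4. By linear independence
$$0<\Big|\sum_iu_i\Big|^2=m-2\sum_{i<j}a_{ij},$$
so $\sum_{i<j}a_{ij}<m/2$, and the average of $a_{ij}$ over the $m(m-1)/2$ pairs is less than $\frac1{m-1}$. The average over triples of the sum of the three $a$'s is three times this. So some triple, say $1,2,3$, has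
$$s:=a_{12}+a_{13}+a_{23}<\frac3{m-1}\le\frac3{27}=\frac19 .$$

Let $K\supset E$ be the $(k+2)$-face corresponding to $\{u_1,u_2,u_3\}$, and let $w=o_K-o_E\in\operatorname{span}(u_1,u_2,u_3)$. By (2), $o_{F_i}=o_E+e_0u_i$, and this is the projection of $o_K$ to $\operatorname{aff}F_i$, so $\langle w,u_i\rangle=e_0$ for $i=1,2,3$. Let $G$ be the Gram matrix of $u_1,u_2,u_3$ and $\mathbf 1=(1,1,1)^T$. Writing $w=\sum x_iu_i$, we get $Gx=e_0\mathbf 1$, hence
$$|w|^2=x^TGx=e_0^2S,\quad S:=\mathbf 1^TG^{-1}\mathbf 1,\qquad g_K^2=|o_K-o_{F_1}|^2=|w|^2-e_0^2=(S-1)e_0^2 .$$

It remains to bound $S$. Fix $s$ and let $(a_{12},a_{13},a_{23})$ range over the simplex $\{a_{ij}\ge0,\ a_{12}+a_{13}+a_{23}=s\}$. On it $G$ is positive definite by diagonal dominance, since the off-diagonal absolute row sums are at most $s<1$. For such $G$,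
$$S=\max_{x\in\mathbb R^3}\big(2\cdot\mathbf 1^Tx-x^TGx\big),$$
the maximum being attained at $x=G^{-1}\mathbf 1$. For fixed $x$ the expression is $2\cdot\mathbf 1^Tx-|x|^2+2\sum_{i<j}a_{ij}x_ix_j$, which is affine in the $a_{ij}$. So $S$ is a maximum of affine functions, hence convex, and it is at most its largest value at a vertex of the simplex. At the vertex $a_{12}=s$, $a_{13}=a_{23}=0$, the matrix $G$ splits into a $1\times1$ block, contributing $1$, and the block with rows $(1,-s)$ and $(-s,1)$, whose inverse has entry sum $(2+2s)/(1-s^2)=2/(1-s)$. The other vertices give the same by symmetry. Therefore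
$$S\le1+\frac2{1-s}<1+\frac2{8/9}=1+\frac94,\qquad\text{so}\qquad g_K^2<\tfrac94e_0^2 .$$

(In Example 2: $a_{ij}=\frac13$, $G\mathbf 1=\frac13\mathbf 1$, $S=9$, and $(S-1)e_0^2=\frac83=g_K^2$, as it should be.)

**Step 8. This $K$ is a box (rectangular parallelepiped).** We now turn approximate orthogonality into exact orthogonality. Scale so that $e_0=1$, and write $N_i,\rho_i$ for the normals and distances of the facets of $K$. From (4), (5) and $g_K^2<\frac94$:
$$1\le\rho_i<\frac{\sqrt5}2,\qquad\langle N_i,N_j\rangle<\frac19\quad(i\ne j). \tag{7}$$

*(a) If facets $i\ne j$ are non-adjacent, then $c:=\langle N_i,N_j\rangle\le-\frac34$.* Suppose $c>-\frac34$. As in Step 3 we construct a point in exactly these two facets. Let $z=\alpha N_i+\beta N_j$ with $\langle z,N_i\rangle=\rho_i$ and $\langle z,N_j\rangle=\rho_j$, that is,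
$$\alpha=\frac{\rho_i-c\rho_j}{1-c^2},\qquad\beta=\frac{\rho_j-c\rho_i}{1-c^2}.$$
Both are positive: this is clear if $c\le0$, and if $0<c<\frac19$ then $c\rho_j<\frac{\sqrt5}{18}<1\le\rho_i$, and likewise with $i,j$ exchanged. Moreover $\alpha+\beta=\frac{\rho_i+\rho_j}{1+c}<\frac{\sqrt5}{1/4}=4\sqrt5$. For every other facet $l$, (7) gives
$$\langle z,N_l\rangle\le\tfrac19(\alpha+\beta)<\frac{4\sqrt5}9<1\le\rho_l,$$
where $4\sqrt5<9$ because $80<81$. So $o_K+z$ lies in $K$ and in exactly the facets $i$ and $j$. Since $-1<c<1$, Fact 2 says they are adjacent, a contradiction.

*(b) Each facet is non-adjacent to at most one other facet.* Suppose $i$ is non-adjacent to $j$ and to $l$, with $i,j,l$ distinct. Put $x=-\langle N_i,N_j\rangle\ge\frac34$ and $y=-\langle N_i,N_l\rangle\ge\frac34$. Write $N_j=-xN_i+\sqrt{1-x^2}\,p$ and $N_l=-yN_i+\sqrt{1-y^2}\,q$ with unit vectors $p,q\perp N_i$. Then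
$$\langle N_j,N_l\rangle\ge xy-\sqrt{1-x^2}\sqrt{1-y^2}\ge\frac9{16}-\frac7{16}=\frac18>\frac19,$$
contradicting (7).

*(c) The normals are $\pm$ an orthonormal basis.* By (b) the facets of $K$ split into classes of size $1$ or $2$ such that facets in different classes are adjacent. Let $a_i>0$ be the volume of facet $i$, and for a class $\mathcal C$ put $Y_{\mathcal C}=\sum_{i\in\mathcal C}a_iN_i$. Minkowski's relation (Fact 5) says $\sum_{\mathcal C}Y_{\mathcal C}=0$. By (6), $\langle Y_{\mathcal C},Y_{\mathcal C'}\rangle\ge0$ for $\mathcal C\ne\mathcal C'$. So
$$0=\Big|\sum_{\mathcal C}Y_{\mathcal C}\Big|^2\ge\sum_{\mathcal C}|Y_{\mathcal C}|^2,$$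
and all $Y_{\mathcal C}$ vanish. Hence there is no class of size $1$, and a class $\{i,j\}$ has $a_iN_i=-a_jN_j$, so $N_j=-N_i$. For $l\notin\{i,j\}$, (6) gives both $\langle N_i,N_l\rangle\ge0$ and $\langle-N_i,N_l\rangle\ge0$, so $\langle N_i,N_l\rangle=0$. The normals of a polytope span its space $\operatorname{dir}K$. So they are $\pm$ an orthonormal basis of $\operatorname{dir}K$, and $K$ is a box.

The number $27$ thus comes from the bound $s<\frac19$ in Step 7, and Step 8 uses $\frac19$ in two places, with little to spare: $4\sqrt5/9<1$ and $\frac18>\frac19$.

## From one box to the whole cube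

**Step 9. All $k$-faces of $P$ are cubes of the same size.** One box suffices because it contains a $k$-face. Let $F\subset H\subset K$ with $K$ from Step 8. Faces of a box are boxes, so all dihedral angles of $H$ are $\pi/2$. By (3), $e_E=h_H$ for every facet $E$ of $F$. Since $F$ contains a minimal $E$, we get $h_H=e_0$, and $e_E=e_0$ for all facets $E$ of $F$. So $F$ is a box in which the interior point $o_F$ has distance $e_E=e_0$ from all facets, that is, a cube of edge length $2e_0$. By transitivity all $k$-faces of $P$ are cubes of edge length $\ell:=2e_0$. As $k\ge2$, every $2$-face of $P$ lies in a $k$-face, so every $2$-face of $P$ is a square of side $\ell$.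

**Step 10. $P$ is a cube.** Square $2$-faces determine everything. At a vertex of $P$, the extreme rays of the tangent cone are the edges, and its $2$-faces correspond to $2$-faces of $P$, which are squares; so edge directions spanning a $2$-face are orthogonal. By Lemma 2 the tangent cone is simplicial. Hence there are exactly $d$ edges at each vertex, any two of them span a $2$-face, and they are pairwise orthogonal.

Fix a vertex $x$ with edges $[x,x+\ell b_i]$, where $b_1,\dots,b_d$ is an orthonormal basis. Suppose a vertex $y$ has edge directions $\sigma_1b_1,\dots,\sigma_db_d$ with $\sigma_i=\pm1$. Consider the neighbor $y'=y+\ell\sigma_ib_i$. The edge back to $y$ has direction $-\sigma_ib_i$. For $j\ne i$, the edges of $y$ in directions $\sigma_ib_i$ and $\sigma_jb_j$ span a square of $P$, which contains the edge from $y'$ in direction $\sigma_jb_j$. These are $d$ different edges at $y'$, so they are all its edges. Thus moving along an edge in direction $\pm b_i$ flips exactly the $i$-th sign.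

Start at $x$, where all signs are $+1$. By induction along paths, each vertex reached has the form $x+\ell\sum_{i\in S}b_i$, with signs $\sigma_i=-1$ for $i\in S$ and $\sigma_i=+1$ for $i\notin S$: a step in direction $i$ adds $i$ to $S$ if $i\notin S$, and removes it if $i\in S$. Every subset $S\subset\{1,\dots,d\}$ is reached. The edge graph of $P$ is connected, so the vertices of $P$ are exactly the points $x+\ell\sum_{i\in S}b_i$, and $P$ is a cube. Its vertex centroid is $0$, so it is centered at $0$, and by Lemma 1 the initial translation was by $b=0$. This proves Theorem A. $\blacksquare$
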